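# Noether numbers, Young subgroups, and characteristic cyclic subgroups of finite groups

## 1. Polynomial invariants of the Klein four-group and of $C_4$

Let $G=\{1,a,b,ab\}$ be the Klein four-group. Let it act on $\mathbb C[x,y,z]$ by sign changes: $a$ negates $x$ and $z$ and fixes $y$, while $b$ negates $y$ and $z$ and fixes $x$. Each monomial $x^iy^jz^l$ is multiplied by $(-1)^{i+l}$ under $a$ and by $(-1)^{j+l}$ under $b$. So it is invariant exactly when $i,j,l$ have the same parity. If all three are even, the monomial is a product of copies of $x^2,y^2,z^2$. If all three are odd, it is $xyz$ times such a product. Hence the invariant algebra is generated by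
$$x^2,\quad y^2,\quad z^2,\quad xyz .$$
The cubic $xyz$ cannot be dropped: it is not a product of two invariant monomials of smaller positive degree.

Could another representation of this $G$ need a generator of higher degree? Every complex representation is diagonalizable, so we may take variables on which $G$ acts by characters. The character group is $\mathbb F_2^2$, written additively; call the character of a variable its weight. A monomial is invariant exactly when the weights of its factors sum to $0$. Take an invariant monomial of degree at least $4$. If one of its variables has weight $0$, split that variable off. Otherwise four of its factors have weights among the three nonzero elements of $\mathbb F_2^2$, so two weights coincide. The product of those two variables is invariant, hence so is the rest. Either way the monomial is a product of two invariants of positive degree. So over $\mathbb C$ no representation of $G$ needs a generator of degree more than $3$, and $3$ does occur.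

Now let $C_4$ act on $\mathbb C[x]$, a generator sending $x$ to $\sqrt{-1}\,x$. The invariants are $\mathbb C[x^4]$, and a generator of degree $4$ is needed. Both groups have order $4$; the cyclic one needs degree $4=|G|$, the other only degree $3$.

Compare this with the group structure. The group $C_4$ is itself a characteristic cyclic subgroup, of index $1$. In the Klein four-group the only characteristic cyclic subgroup is the trivial one, of index $4$, because automorphisms permute $a,b,ab$ arbitrarily. So the ratio "order divided by largest needed degree" is $1$ in the first case and $4/3$ in the second, while the smallest index of a characteristic cyclic subgroup is $1$ and $4$. *Does this ratio control that index in every finite group, up to a fixed power?* If the power is $c$, our example already forces $4\le(4/3)^c$, that is, $c\ge\ln 4/\ln(4/3)>4.8$.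

## 2. The Noether number, the Noether index, and the four theorems

Throughout, $G$ is a finite group and $F$ a field whose characteristic is $0$ or coprime to $|G|$. For a finite dimensional $FG$-module $V$, $F[V]$ is the symmetric algebra of $V^*$, that is, the polynomial ring in a basis of $V^*$, with its $G$-action.

**Definition (Noether number and Noether index).** $\beta(G,V)$ is the largest degree of an element in a minimal homogeneous generating system of $F[V]^G$. The Noether number $\beta(G)$ is the largest value of $\beta(G,V)$ over all finite dimensional $FG$-modules $V$. The Noether index is $n(G)=|G|/\beta(G)$.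

Section 1 computed, over $\mathbb C$, $\beta(C_2^2)=3$ and $n(C_2^2)=4/3$. We also have $\beta(1)=n(1)=1$.

We use these known facts (Noether, Fleischmann, Fogarty, Schmid).

* **(F1)** $\beta(G)\le|G|$, so $n(G)\ge1$.
* **(F2)** $\beta(H)\le\beta(G)$ for every subgroup $H\le G$.
* **(F3)** $\beta(G)$ depends only on the characteristic of $F$.

If $C\le G$ is cyclic of order $m$, a faithful character over an algebraically closed field gives invariants $F[x^m]$, so $\beta(C)\ge m$. By (F2), $\beta(G)\ge|C|$, that is,
$$n(G)\le|G:C|\qquad\text{for every cyclic } C\le G. \tag{1}$$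
We look for an inequality in the opposite direction. The following results are due to Hegedűs, Maróti and Pyber ("Finite groups with large Noether number are almost cyclic", arXiv:1706.08290).

* **(Q1)** Every finite $G$ has a characteristic cyclic subgroup of index at most $n(G)^{10\log_2k}$, where $k$ is the maximum of $2^{10}$ and the largest degree of a non-Abelian alternating composition factor of $G$, if such a factor exists.
* **(Q2)** If $G$ is solvable, the bound $n(G)^{10}$ holds.
* **(Q3)** If $G$ is nonsolvable, then $n(G)>2.7$, and $G$ has a characteristic cyclic subgroup of index at most $n(G)^{100+10\log_2\log_2n(G)}$.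
* **(Q4)** (same paper, published in Ann. Inst. Fourier) $\beta(S)\le|S|^{39/40}$ if $S$ is simple of Lie type or sporadic.

The exponent in (Q1) grows with $k$, and the only culprits are large alternating composition factors. We must decide whether an absolute constant $c>0$ exists such that every finite $G$ has a characteristic cyclic subgroup of index at most $n(G)^c$. The answer is yes.

**Definition ($d(G)$).** Let $\overline F$ be an algebraic closure of $F$. Put
$$d(G)=\max_W\ \min_{0\ne y\in W}|G:G_y|,$$
where $W$ runs over the irreducible $\overline FG$-modules and $G_y$ is the stabilizer of the vector $y$.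

*Example: $d(S_3)=3$* (characteristic not $2,3$). The trivial module gives $1$. The sign module gives $2$. The third irreducible is the plane of vectors with coordinate sum $0$ in $\overline F^3$. A $3$-cycle fixes only constant vectors, and the only constant vector in the plane is $0$; so stabilizers of nonzero vectors have order at most $2$ and index at least $3$. The vector $(1,1,-2)$ is fixed by the transposition $(1\,2)$, so index $3$ occurs. A general vector of the plane has index $6$; the minimum in the definition rewards choosing a special vector.

**Theorem 1.** If $d\ge d(G)$ is real and $D\ge1$ is an integer with $|G|(1-1/d)^D<1$, then $\beta(G)\le D$. In particular $\beta(G)\le1+d(G)\ln|G|$.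

**Theorem 2.** Put $d_k^*=(k!)^{1/2}e^k(1+\ln k)^{k/2}$. Then $d(A_k)\le d_k^*$ for $k\ge5$ and $d(S_k)\le2d_k^*$. Hence $\beta(A_k)\le1+d_k^*\ln|A_k|$ and $\beta(S_k)\le1+2d_k^*\ln k!$, both of the form $(k!)^{1/2+o(1)}$. If $k\ge1025$, then $n(A_k)\ge|A_k|^{1/7}$.

**Theorem 3.** Every finite group $G$ has a characteristic cyclic subgroup of index at most $n(G)^{210}$.

**Theorem 4.**

* (a) In Theorem 3, $210$ may be replaced by $84$. More precisely, if $N$ is the solvable radical of $G$, then $|G/N|\le n(G/N)^{84}$, and $G$ has a characteristic cyclic subgroup of index at most $n(N)^{10}\,n(G/N)^{84}$.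
* (b) Any valid $c$ satisfies $c\ge\ln4/\ln(4/3)>4.8$. No exponent $c\le2$ works even if only groups with $n(G)$ large are considered.
* (c) Theorem 1 is sharp for $C_2^r$. Also $d(S_k)=(k!)^{1/2+o(1)}$, so the exponent $1/2$ is the best that Theorem 1 can give for $S_k$.

Theorem 3 uses only (F1)–(F3), (Q1), (Q2) and textbook facts; Theorem 4(a) also uses (Q4). Together with (1), Theorem 3 says that the minimal index of a characteristic cyclic subgroup and $n(G)$ are each bounded by a fixed power of the other.

## 3. Noether's product, and what subgroups give for $A_k$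

**Decomposable invariants.** Let $R=F[V]$, let $R^G_+$ be the span of the homogeneous invariants of positive degree, and let $(R^G_+)^2$ be the span of products of two elements of $R^G_+$. Two remarks turn bounds on $\beta$ into statements about $(R^G_+)^2$.

*Upper bounds.* If every homogeneous invariant of degree greater than $D$ lies in $(R^G_+)^2$, then, by induction on the degree, $R^G$ is generated by invariants of degree at most $D$. If this holds for every $V$, then $\beta(G)\le D$.

*Lower bounds.* If a homogeneous invariant $f$ of degree $e$ is not in $(R^G_+)^2$, then $\beta(G,V)\ge e$. Indeed, if all generators had degree less than $e$, then $f$ would be a combination of products of at least two generators.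

For a field extension $E/F$ the invariants are the solutions of linear equations with coefficients in $F$, so $F[V]^G\otimes E=E[V_E]^G$ and $\beta(G,V)=\beta(G,V_E)$. Hence for upper bounds on $\beta(G)$ we may assume $F$ algebraically closed. The Reynolds operator is $\rho=\frac1{|G|}\sum_{g\in G}g$. It projects $R$ onto $R^G$, and $\rho(ft)=\rho(f)t$ for $t\in R^G$.

**A product that vanishes for every $g$.** The classical way to decompose an invariant is to write down a product that is zero for a trivial reason and sum it over the group. Here it is, in a form that handles subgroups.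

**Lemma A.** If $H\le G$, then $\beta(G)\le|G:H|\,\beta(H)$; equivalently, $n(G)\ge n(H)$.

*Proof.* Let $s=|G:H|$, let $G=\bigcup_{i=1}^sHg_i$, and let $f_1,\dots,f_s\in R^H_+$ be homogeneous. Given $g\in G$, some $i$ has $g\in Hg_i$, so $gg_i^{-1}\in H$ and $gg_i^{-1}f_i=f_i$. Hence
$$\prod_{i=1}^s\bigl(f_i-gg_i^{-1}f_i\bigr)=0\qquad\text{for every } g\in G .$$
Expand and sum over $g$. The term in which $f_i$ is chosen from each factor gives $|G|f_1\cdots f_s$, so
$$|G|\,f_1\cdots f_s=-\sum_{\emptyset\ne S\subseteq\{1,\dots,s\}}(-1)^{|S|}\Bigl(\prod_{i\notin S}f_i\Bigr)\,t_S,\qquad t_S=\sum_{g\in G}g\Bigl(\prod_{i\in S}g_i^{-1}f_i\Bigr)\in R^G_+ .$$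
Let $f\in R^G$ be homogeneous of degree greater than $s\beta(H)$. Since $f\in R^H$, it is a combination of products of homogeneous generators of $R^H$ of degree at most $\beta(H)$. Each product has more than $s$ factors, so it has the form $f_0f_1\cdots f_s$ with all $f_i\in R^H_+$ homogeneous. Multiply the display by $f_0$ and apply $\rho$: then $\rho(f_0f_1\cdots f_s)$ is a combination of terms $\rho\bigl(f_0\prod_{i\notin S}f_i\bigr)\,t_S\in(R^G_+)^2$. Since $f=\rho(f)$, we get $f\in(R^G_+)^2$. This gives $\beta(G)\le s\beta(H)$, and dividing $|G|=s|H|$ by it gives $n(G)\ge n(H)$. $\square$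

With $H=1$ this is a proof of $\beta(G)\le|G|$.

**A first attempt on $A_k$.** By (Q1) the trouble sits in $A_k$ for large $k$. We would like $|A_k|\le n(A_k)^C$ with $C$ absolute. Lemma A suggests finding a subgroup with large Noether index. Klein four-groups on disjoint $4$-sets generate a subgroup $E\cong C_2^r$ of $A_k$ with $r=2\lfloor k/4\rfloor$. The argument of Section 1 extends to $C_2^r$ in characteristic not $2$. The weights now lie in $\mathbb F_2^r$, and any $r+1$ of them are linearly dependent, so some nonempty subfamily of them sums to $0$. Hence an invariant monomial of degree at least $r+2$ splits, and $\beta(C_2^r)\le r+1$. Therefore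
$$n(A_k)\ \ge\ n(E)\ \ge\ \frac{2^r}{r+1},\qquad r=2\lfloor k/4\rfloor . \tag{2}$$
So $\ln n(A_k)$ is at least about $0.35\,k$. But $\ln|A_k|$ is about $k\ln k$. We have only shown $|A_k|\le n(A_k)^{O(\ln k)}$, and a factor $\ln k$ is missing in the exponent.

No abelian subgroup repairs this. Let $H\le S_k$ be abelian with orbits of lengths $a_1,a_2,\dots$. On each orbit $H$ acts as a transitive abelian group, which is regular, so $|H|\le\prod a_i$. Now
$$a\le3^{a/3}\qquad\text{for all integers } a\ge1: \tag{3}$$
check $a=1,2,3$ (for $a=2$: $8\le9$), and for $a\ge3$ passing from $a$ to $a+1$ multiplies the left side by at most $4/3<3^{1/3}$. So $|H|\le3^{k/3}$, and even the ideal value $n(H)=|H|$ would give only $\ln n(A_k)\ge\frac{\ln3}3k$.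

To see what could be improved, look again at the product in Lemma A for $H=1$. It has $|G|$ factors because the $i$-th factor is guaranteed to vanish for only *one* element $g$, namely $g_i$. If a factor vanished for a positive proportion $1/d$ of all $g$, far fewer factors would do. A factor $x-gz$, with $x$ and $z$ in one orbit, vanishes for a whole coset of the stabilizer of $z$. So we want variables with large stabilizers.

## 4. Covering $G$ by translates of stabilizers: proof of Theorem 1

Let $F$ be algebraically closed, $V$ an $FG$-module, $R=F[V]$, and let $d,D$ be as in Theorem 1.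

**Step 1 (choosing variables with large stabilizers).** By Maschke's theorem $V^*=\bigoplus_jW_j$ with $W_j$ irreducible. By definition of $d(G)\le d$, choose $0\ne y_j\in W_j$ whose stabilizer $\Sigma_j$ has index at most $d$. The span of the orbit $Gy_j$ is a nonzero submodule, so it is $W_j$; hence the orbit contains a basis of $W_j$. Let $X$ be the union of these bases. It is a basis of $V^*$, so $R$ is the polynomial ring in $X$, and every variable is a translate of some $y_j$.

**Step 2 (a covering of $G$).** The purpose is to make a product of only $D$ factors vanish for all $g$. Take $x_1,\dots,x_D\in X$, repetitions allowed, and write $x_i=h_iy_{j(i)}$ with $h_i\in G$. We claim that there are $k_1,\dots,k_D\in G$ such that, with $z_i=k_iy_{j(i)}$,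
$$\text{for every } g\in G \text{ there is an } i \text{ with } gz_i=x_i. \tag{4}$$
The condition $gz_i=x_i$ means $gk_i\in h_i\Sigma_{j(i)}$, that is, $g\in h_i\Sigma_{j(i)}k_i^{-1}$. So (4) asks for right translates of the given sets $h_i\Sigma_{j(i)}$ that cover $G$. Pick the $k_i$ independently and uniformly at random. For fixed $g$, the element $gk_i$ is uniform in $G$, so
$$\Pr[gz_i=x_i]=\frac{|\Sigma_{j(i)}|}{|G|}\ge\frac1d .$$
By independence, $\Pr[gz_i\ne x_i\text{ for all }i]\le(1-1/d)^D$. By the union bound, the probability that some $g\in G$ is missed is at most $|G|(1-1/d)^D<1$. Hence some choice of the $k_i$ misses no $g$, which is (4).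

(For $C_2^2$ with three variables, $d=2$ and $D=3$, one sees it by hand. All the sets to be translated have at least two elements. A translate of the first leaves at most two elements uncovered. Averaging over the translates, some translate of the second covers at least half of these, so at most one is left, and a translate of the third covers it.)

**Step 3 (the identity).** The purpose is to express $x_1\cdots x_D$ through invariants. By (4), $\prod_{i=1}^D(x_i-gz_i)=0$ for all $g\in G$. Write $[D]=\{1,\dots,D\}$, $x_T=\prod_{i\in T}x_i$ and $t_S=\sum_{g\in G}g\bigl(\prod_{i\in S}z_i\bigr)$, which is an invariant, homogeneous of degree $|S|$. Expanding and summing over $g$ gives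
$$|G|\,x_1\cdots x_D=-\sum_{\emptyset\ne S\subseteq[D]}(-1)^{|S|}\,x_{[D]\setminus S}\,t_S . \tag{5}$$

**Step 4 (decomposing invariants of degree greater than $D$).** Let $f\in R^G$ be homogeneous of degree $r>D$. It is a combination of monomials $u\,x_1\cdots x_D$ with $x_i\in X$ and $u$ a monomial of degree $r-D\ge1$. Multiply (5) by $u$ and apply $\rho$. Then $\rho(u\,x_1\cdots x_D)$ becomes a combination of products $\rho(u\,x_{[D]\setminus S})\,t_S$. The first factor is an invariant of degree $r-|S|\ge r-D\ge1$, the second an invariant of degree $|S|\ge1$. So $f=\rho(f)\in(R^G_+)^2$. As $V$ was arbitrary, $\beta(G)\le D$.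

**Step 5 (the logarithmic form).** For any real $d\ge d(G)$ put $D=\lfloor d\ln|G|\rfloor+1$. Then $D>d\ln|G|$, so $(1-1/d)^D\le e^{-D/d}<1/|G|$, and the first part gives
$$\beta(G)\le1+d\ln|G|\qquad\text{for every real } d\ge d(G). \tag{6}$$
With $d=d(G)$ this is the last claim of Theorem 1. $\blacksquare$

*Example.* For $S_3$ we found $d=3$. Since $6\cdot(2/3)^5=192/243<1$, Theorem 1 gives $\beta(S_3)\le5$, one better than $\beta(S_3)\le|S_3|$.

## 5. Vectors fixed by Young subgroups: proof of Theorem 2

To apply Theorem 1 to $A_k$ we need, in every irreducible module, a vector with a large stabilizer.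

**Representations of $S_k$.** A partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ of $k$ (written $\lambda\vdash k$) is drawn as a diagram with $\lambda_i$ boxes in row $i$; the conjugate $\lambda'$ has the column lengths $\lambda'_j$ as parts. A Young subgroup $S_\lambda\cong S_{\lambda_1}\times S_{\lambda_2}\times\cdots$ is the stabilizer of a partition of the $k$ points into labeled blocks of sizes $\lambda_i$; so $|S_\lambda|=\prod_i\lambda_i!$. Let $F$ be algebraically closed of characteristic not dividing $k!$. We recall from James, *The Representation Theory of the Symmetric Groups*, LNM 682: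

* the Specht modules $S^\lambda$, $\lambda\vdash k$, are exactly the irreducible $FS_k$-modules;
* $S^\lambda$ is a submodule of the permutation module on the cosets of $S_\lambda$;
* $S^\lambda\cong S^{\lambda'}\otimes\mathrm{sgn}$ (in this semisimple situation Specht modules are self-dual).

*Example.* For $k=3$, $S^{(3)}$ is trivial, $S^{(1,1,1)}$ is the sign module, and $S^{(2,1)}$ is the plane of Section 2. In the plane, $(1,1,-2)$ is fixed by $S_{(2,1)}=\langle(1\,2)\rangle$, and $(1,-1,0)$ is negated by it.

**Step 1 (two special vectors in $S^\lambda$).** The permutation module on the cosets of $S_\lambda$ is induced from the trivial module of $S_\lambda$. It contains $S^\lambda$, so by semisimplicity it maps onto $S^\lambda$. By Frobenius reciprocity, $S_\lambda$ fixes a nonzero vector of $S^\lambda$. This alone is not enough: for $\lambda=(1^k)$ the group $S_\lambda$ is trivial and we learn nothing, although the sign module has a vector with stabilizer $A_k$. So we use the other vector too. Applying what we just proved to $\lambda'$ and twisting by the sign, $S^\lambda\cong S^{\lambda'}\otimes\mathrm{sgn}$ has a nonzero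 vector on which $S_{\lambda'}$ acts by the sign. This vector is fixed by $S_{\lambda'}\cap A_k$.

Rows give a large group when $\lambda$ has long rows, columns when it has long columns. We must show that one of the two is always large.

**Step 2 (rows or columns are long).**

**Lemma C.** For every $\lambda\vdash k$: $\ \prod_i\lambda_i!\,\prod_j\lambda'_j!\ \ge\ k!\,\bigl(e^2(1+\ln k)\bigr)^{-k}$.

*Proof.* For a box $x=(i,j)$ of $\lambda$ put $t(x)=\lambda_i\lambda'_j$. Since $j\le\lambda_i$ and $i\le\lambda'_j$, we have $ij\le t(x)$. So for real $t\ge1$ the number of boxes with $t(x)\le t$ is at most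
$$\#\{(i,j)\in\mathbb Z_{>0}^2:ij\le t\}\ \le\ \sum_{1\le i\le t}\frac ti\ \le\ t(1+\ln t).$$
Order the $k$ values of $t(x)$ as $t_1\le\dots\le t_k$. At least $s$ boxes have $t(x)\le t_s$, so $s\le t_s(1+\ln t_s)$. If $t_s\le s$, then $\ln t_s\le\ln k$, and $t_s\ge s/(1+\ln k)$. If $t_s>s$, the same inequality is trivial. Multiplying over $s$ gives $\prod_xt(x)\ge k!/(1+\ln k)^k$.

On the other hand, row $i$ has $\lambda_i$ boxes and column $j$ has $\lambda'_j$ boxes. Also $m^m\le e^mm!$, because $m^m/m!$ is one term of the series of $e^m$. Since $\sum\lambda_i=\sum\lambda'_j=k$,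
$$\prod_xt(x)=\prod_i\lambda_i^{\lambda_i}\prod_j{\lambda'_j}^{\lambda'_j}\ \le\ e^{2k}\prod_i\lambda_i!\prod_j\lambda'_j! .$$
Comparing the two estimates proves the lemma. $\square$

By Lemma C the product of the indices $k!/\prod\lambda_i!$ and $k!/\prod\lambda'_j!$ is at most $k!\,\bigl(e^2(1+\ln k)\bigr)^k=(d_k^*)^2$. Hence
$$\min\Bigl(\frac{k!}{\prod_i\lambda_i!},\ \frac{k!}{\prod_j\lambda'_j!}\Bigr)\le d_k^* . \tag{7}$$

The square diagram shows that this method cannot give an exponent below $1/2$. If $k=m^2$ and all $\lambda_i=m$, both indices equal $k!/(m!)^m$. By Stirling's formula $\ln k!=k\ln k+O(k)$ and $m\ln m!=\frac12k\ln k+O(k)$, so both are $(k!)^{1/2+o(1)}$.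

**Step 3 (the symmetric group).** The two vectors of Step 1 have stabilizers of index at most $k!/\prod\lambda_i!$ and $2k!/\prod\lambda'_j!$; the factor $2$ pays for intersecting with $A_k$. By (7) one of these is at most $2d_k^*$. So $d(S_k)\le2d_k^*$.

**Step 4 (the alternating group, $k\ge5$).** The purpose is to transfer the vector from $S^\lambda$ to an irreducible module of $A_k$. For $k\ge5$ a prime divides $|A_k|$ exactly when it divides $k!$, so the assumption on the characteristic is the right one. Let $W$ be an irreducible $FA_k$-module. The module induced from $W$ to $S_k$ maps onto some $S^\lambda$, so by Frobenius reciprocity $W$ embeds in the restriction of $S^\lambda$. Let $s$ be an odd permutation. Then $sW$ is $A_k$-invariant because $A_k$ is normal, and $W+sW$ is $S_k$-invariant, so $S^\lambda=W+sW$. The intersection $W\cap sW$ is an $A_k$-submodule of $W$, so it is $W$ or $0$. Thus either $S^\lambda=W$ or $S^\lambda=W\oplus sW$.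

Choose $\mu\in\{\lambda,\lambda'\}$ with $k!/|S_\mu|\le d_k^*$, by (7), and put $\Sigma=S_\mu\cap A_k$. By Step 1 some $0\ne y\in S^\lambda$ is fixed by $\Sigma$. If $S^\lambda=W$, then $y\in W$. If $S^\lambda=W\oplus sW$, write $y=y_1+y_2$ with $y_1\in W$ and $y_2\in sW$. Both summands are $\Sigma$-invariant subspaces, so $y_1$ and $y_2$ are fixed by $\Sigma$. Either $y_1\ne0$, or $y_2\ne0$; in the latter case $0\ne s^{-1}y_2\in W$ is fixed by $s^{-1}\Sigma s\le A_k$. In all cases $W$ has a nonzero vector whose stabilizer in $A_k$ has index at most
$$\frac{|A_k|}{|\Sigma|}\le\frac{k!/2}{|S_\mu|/2}=\frac{k!}{|S_\mu|}\le d_k^* .$$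
So $d(A_k)\le d_k^*$.

**Step 5 (the bounds on $\beta$).** By (6), $\beta(A_k)\le1+d_k^*\ln|A_k|$ for $k\ge5$ and $\beta(S_k)\le1+2d_k^*\ln k!$. Since $\ln d_k^*=\frac12\ln k!+k+\frac k2\ln(1+\ln k)$ and $\ln k!\ge k(\ln k-1)$, the last two terms are $o(\ln k!)$, as is $\ln\ln k!$. So both bounds are $(k!)^{1/2+o(1)}$.

**Step 6 (an explicit estimate for $k\ge1025$).** The purpose is to find out from where on the error terms are harmless. (For $k=5$ they are not: $d_5^*>10\,e^5>120=5!$.) Put $L=\ln k!\ge k(\ln k-1)$; note $L\le k\ln k\le k^2$. Since $d_k^*\ln2\ge1$,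
$$\beta(A_k)\le1+d_k^*(L-\ln2)\le d_k^*L\le d_k^*k^2,$$
so
$$\ln\beta(A_k)\le\tfrac12L+k\bigl(1+\tfrac12\ln(1+\ln k)\bigr)+2\ln k .$$

*Middle term.* It equals $h(\ln k)\cdot k(\ln k-1)\le h(\ln k)\,L$ with $h(u)=\frac{1+\frac12\ln(1+u)}{u-1}$. For $u>1$ the function $h$ decreases, since the numerator of $h'$ is $\frac{u-1}{2(1+u)}-\bigl(1+\frac12\ln(1+u)\bigr)<\frac12-1<0$. We have $\ln k\ge\ln1025>6.93$. As $\ln7.93<\ln8<2.0795$, the numerator of $h(6.93)$ is less than $2.03975$, and $0.344\cdot5.93=2.03992$; so $h(6.93)<0.344$. The middle term is at most $0.344L$.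

*Last term.* Since $\ln k\ge3$, $2\ln k\le3(\ln k-1)\le\frac3kL\le0.003L$.

Adding, $\ln\beta(A_k)\le0.847L$. Further $L\ge5.93\cdot1025>6000$, so $\ln|A_k|=L-\ln2\ge0.9998L$, and $\ln\beta(A_k)\le\frac{0.847}{0.9998}\ln|A_k|\le0.85\ln|A_k|$. Therefore $n(A_k)\ge|A_k|^{0.15}\ge|A_k|^{1/7}$. $\blacksquare$

## 6. From simple groups to all finite groups: proof of Theorem 3

We fix the characteristic; it stays $0$ or coprime to the order for every section of $G$, so all Noether indices below make sense.

**Lemma B.** If $N\trianglelefteq G$, then $\beta(G)\le\beta(N)\beta(G/N)$, that is, $n(G)\ge n(N)\,n(G/N)$.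

*Proof* (known, Schmid). Let $R=F[V]$, $b=\beta(N)$ and $M=\bigoplus_{i=1}^b(R^N)_i$, where $(R^N)_i$ is the degree $i$ part of $R^N$. Since $N$ acts trivially on $R^N$, $M$ is a finite dimensional graded $F[G/N]$-module. Because $R^N$ is generated in degrees at most $b$, the natural algebra map $\varphi:\mathrm{Sym}(M)\to R^N$ is surjective, and it commutes with $G/N$. If $f\in R^G$, take a preimage of $f$ in $\mathrm{Sym}(M)$ and average it over $G/N$; the average is an invariant preimage of $f$. So $\varphi$ maps $\mathrm{Sym}(M)^{G/N}$ onto $(R^N)^{G/N}=R^G$.

As $\mathrm{Sym}(M)=F[M^*]$, its $G/N$-invariants are generated by elements of $\mathrm{Sym}$-degree at most $\beta(G/N)$. The algebra $\mathrm{Sym}(M)$ has a second grading, in which an element of $(R^N)_i\subseteq M$ has weight $i$. The group $G/N$ preserves both gradings, so the components of an invariant are invariants, and we may take the generators homogeneous for both. A generator of $\mathrm{Sym}$-degree $q$ has weight at most $bq$, and $\varphi$ turns weight into degree. So $R^G$ is generated in degrees at most $b\,\beta(G/N)$. Finally divide $|G|=|N||G/N|$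 by the inequality just proved. $\square$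

**Lemma D.** $|S|\le n(S)^{100}$ for every nonabelian finite simple group $S$.

*Proof.* If $S$ is not isomorphic to any $A_k$ with $k>2^{10}$, then the parameter in (Q1) is $2^{10}$, and $S$ has a characteristic cyclic subgroup of index at most $n(S)^{10\cdot10}=n(S)^{100}$. This subgroup is normal and is not $S$, so it is trivial and its index is $|S|$. If $S\cong A_k$ with $k\ge1025$, Theorem 2 gives $|S|\le n(S)^7\le n(S)^{100}$. $\square$

**Two pieces of group theory.** The solvable radical of $G$ is its largest solvable normal subgroup; it is characteristic, and the quotient by it has no nontrivial solvable normal subgroup. The socle is the product of all minimal normal subgroups. For $S_5$ the radical is $1$ and the socle is $A_5$.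

**Proof of Theorem 3.** Put $c=210$ and induct on $|G|$. If $G$ is solvable, (Q2) suffices, as $n(G)\ge1$. Otherwise let $N$ be the solvable radical, $\bar G=G/N\ne1$ and $T=\mathrm{soc}(\bar G)$.

**Step 1 (the layers of $\bar G$).** The purpose is to cut $\bar G$ into pieces that we can bound. Minimal normal subgroups of $\bar G$ are not solvable, so each is a direct product of nonabelian simple groups, and $T=S_1\times\dots\times S_t$ with all $S_i$ nonabelian simple. The centralizer $C_{\bar G}(T)$ is normal. If it were nontrivial, it would contain a minimal normal subgroup of $\bar G$, which lies in $T\cap C_{\bar G}(T)=Z(T)=1$, a contradiction. So $C_{\bar G}(T)=1$. The $S_i$ are exactly the minimal normal subgroups of $T$, so $\bar G$ permutes them by conjugation. Let $K\ge T$ be the kernel of this action and $P=\bar G/K\le\mathrm{Sym}(t)$.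

**Step 2 (bounding $K$).** $K$ normalizes each $S_i$, and an element of $K$ acting trivially on all $S_i$ lies in $C_{\bar G}(T)=1$. So $K$ embeds in $\prod_i\mathrm{Aut}(S_i)$. Finite simple groups are $2$-generated (Aschbacher–Guralnick, J. Algebra 90 (1984)), and an automorphism is determined by its values on two generators. Hence $|\mathrm{Aut}(S_i)|\le|S_i|^2$ and
$$|K|\le|T|^2 . \tag{8}$$

**Step 3 (bounding $P$ by induction).** We cannot bound $|P|$ by a fixed power of $|T|$: for the wreath product of $A_5$ with $S_t$ we have $T=K=A_5^t$ and $P=S_t$, and $t!$ is not bounded by a fixed power of $60^t$. Instead we apply the theorem to $P$, which is allowed because $|P|<|G|$. So $P$ has a cyclic subgroup $Z$ with $|P:Z|\le n(P)^c$. It remains to see that $Z$ is small. A generator of $Z$ is a permutation of $t$ points; if its cycle lengths are $a_i$, then by (3) its order is at most $\prod a_i\le\prod3^{a_i/3}=3^{t/3}$. Every nonabelian simple group has order at least $60$, so $|T|\ge60^t$. Also $3^{1/3}<60^{1/10}$, since $3^{10}=59049<216000=60^3$. Hence $|Z|\le|T|^{1/10}$ and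
$$|P|\le|T|^{1/10}\,n(P)^{c} . \tag{9}$$

**Step 4 (assembling $\bar G$).** By Lemmas B and D, $|T|\le\prod_in(S_i)^{100}\le n(T)^{100}$. By Lemma B, $n(K)\ge n(T)\,n(K/T)\ge n(T)$, so $n(\bar G)\ge n(K)\,n(P)\ge n(T)\,n(P)$. With (8) and (9),
$$|\bar G|=|K||P|\le|T|^{2.1}\,n(P)^{210}\le n(T)^{210}\,n(P)^{210}\le n(\bar G)^{210} . \tag{10}$$

**Step 5 (the characteristic cyclic subgroup).** By (Q2), $N$ has a characteristic cyclic subgroup $C$ with $|N:C|\le n(N)^{10}$. As $C$ is characteristic in $N$ and $N$ is characteristic in $G$, $C$ is characteristic in $G$. By (10) and Lemma B,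
$$|G:C|=|G/N|\,|N:C|\le n(G/N)^{210}\,n(N)^{10}\le n(G)^{210} . \qquad\blacksquare$$

## 7. The exponent $84$: proof of Theorem 4(a)

The number $210$ is $2.1$ times the exponent in Lemma D. We improve Lemma D from $100$ to $40$. By the classification of finite simple groups, a nonabelian simple $S$ is alternating, of Lie type, or sporadic. In the last two cases (Q4) says $n(S)\ge|S|^{1/40}$. (If one prefers to count the Tits group, of order $17971200$, separately, (Q3) covers it: $n(S)>2.7$ and $2.7^{40}>7^{20}>17971200$.) For $A_k$ with $k\ge1025$, Theorem 2 gives $n(A_k)\ge|A_k|^{1/7}\ge|A_k|^{1/40}$. It remains to show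
$$n(A_k)\ge|A_k|^{1/40}\qquad\text{for } 5\le k\le1024 .$$
For bounded $k$ the missing factor $\ln k$ of Section 3 does no harm, so we may use (2): $n(A_k)\ge2^r/(r+1)$ with $r=2\lfloor k/4\rfloor$.

* $5\le k\le7$ ($r=2$): $\ln\frac43>0.28$, while $\frac1{40}\ln\frac{7!}2<0.2$ because $2520<e^8$.
* $8\le k\le11$ ($r=4$): $\ln\frac{16}5>1.1$, while $\frac1{40}\ln\frac{11!}2<0.43$ because $19958400<e^{17}$.
* $12\le k\le15$ ($r=6$): $\ln\frac{64}7>2.2$, while $\frac1{40}\ln\frac{15!}2<0.7$ because $653837184000<e^{28}$.
* $16\le k\le1024$: see below.

In the last range $r\ge(k-3)/2$. The function $r\ln2-\ln(r+1)$ increases for $r\ge1$, its derivative being at least $\ln2-\frac12>0$. So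
$$\ln n(A_k)\ge0.3465(k-3)-\ln\frac{k-1}2 .$$
For the other side we use $k!\le e\sqrt k\,(k/e)^k$. To see this, let $a_k=\ln k!-(k+\frac12)\ln k+k$. Then $a_1=1$ and $a_k-a_{k+1}=(k+\frac12)\ln\frac{k+1}k-1\ge0$, because $\ln\frac{1+x}{1-x}\ge2x$ for $0\le x<1$, applied with $x=\frac1{2k+1}$. So $a_k\le1$. Since $\ln k<6.932$,
$$\tfrac1{40}\ln k!\le\tfrac1{40}\bigl(k(\ln k-1)+\tfrac12\ln k+1\bigr)\le0.1484k+0.1118 .$$
The difference $\ln n(A_k)-\frac1{40}\ln k!$ is therefore at least $0.1981k-1.1513-\ln\frac{k-1}2$. For $k\ge16$ this increases, as $0.1981>\frac1{15}$. At $k=16$ it is $2.0183-\ln7.5>2.0183-2.015>0.003$. So it is positive on the whole range, which proves the claim.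

Hence $|S|\le n(S)^{40}$ for all nonabelian simple $S$. Now repeat the proof of Theorem 3 with $c=2.1\cdot40=84$, applying the statement with $c=84$ inductively to $P$. For nonsolvable $G$, inequality (10) becomes
$$|\bar G|\le|T|^{2.1}\,n(P)^{84}\le n(T)^{84}\,n(P)^{84}\le n(\bar G)^{84},$$
and Step 5 gives $|G:C|\le n(N)^{10}\,n(G/N)^{84}\le n(G)^{84}$. For solvable $G$ we have $N=G$ and everything is (Q2). $\blacksquare$

## 8. Zero-sum sequences in $C_p^2$ and $C_2^r$, and degrees of $S_k$: proof of Theorem 4(b), (c)

**A lower bound for abelian groups.** Let $G$ be abelian and $F$ algebraically closed; by (F3) this is no restriction. Let $\chi_1,\dots,\chi_m$ be a sequence in the character group, written additively, with sum $0$ and no proper nonempty subsequence with sum $0$ (a *minimal zero-sum sequence*). Take one variable for each distinct character in the sequence, and let $f$ be the product over the sequence of the corresponding variables. The invariants are spanned by the invariant monomials, and $f$ is an invariant monomial that is not a product of two invariant monomials of positive degree. So $f\notin(R^G_+)^2$,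 and $\beta(G)\ge m$ by Section 3. The monomial $xyz$ of Section 1 comes from $e_1,\ e_2,\ e_1+e_2$ in $\mathbb F_2^2$.

**Part (b).** Let $G=C_p^2$ with $p$ prime, in characteristic not $p$. Its automorphism group $\mathrm{GL}_2(p)$ is transitive on nonidentity elements, so its only characteristic cyclic subgroup is $1$, of index $p^2$. The character group is $\mathbb F_p^2$ with basis $e_1,e_2$. Consider the sequence consisting of $e_1$ ($p-1$ times), $e_2$ ($p-1$ times) and $e_1+e_2$. Its sum is $0$. A subsequence with $a$ copies of $e_1$, $b$ copies of $e_2$ and $\epsilon\in\{0,1\}$ copies of $e_1+e_2$ has sum $0$ only if $a+\epsilon\equiv b+\epsilon\equiv0$ modulo $p$. For $\epsilon=0$ this means $a=b=0$; for $\epsilon=1$ it means $a=b=p-1$. So the sequence is a minimal zero-sum sequence, and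
$$\beta(C_p^2)\ge2p-1,\qquad n(C_p^2)\le\frac{p^2}{2p-1} .$$
If $c$ is valid, then $p^2\le n(G)^c$, so
$$c\ \ge\ \frac{2\ln p}{\ln\frac{p^2}{2p-1}} .$$
For $p=2$ this is $c\ge\ln4/\ln(4/3)>4.8$. For every $p$ we have $p^2/(2p-1)<p$, so $n(C_p^2)<p$ and the index $p^2$ exceeds $n(C_p^2)^2$. Hence no $c\le2$ works for any of these groups. Finally $n(C_p^2)\to\infty$: the irreducible modules are one-dimensional, and stabilizers of nonzero vectors are kernels of characters, of index at most $p$. So (6) with $d=p$ gives $\beta(C_p^2)\le1+2p\ln p$, and $n(C_p^2)\ge p^2/(1+2p\ln p)\to\infty$.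

**Part (c).** For $C_2^r$ we may take $d=2$ in Theorem 1, since kernels of characters have index at most $2$. With $D=r+1$ we have $2^r(1/2)^{r+1}=\frac12<1$, so $\beta(C_2^r)\le r+1$. The sequence $e_1,\dots,e_r,\ e_1+\dots+e_r$ has sum $0$. A nonempty subsequence with sum $0$ must contain the last element, because $e_1,\dots,e_r$ are independent; then it must contain all the others. So $\beta(C_2^r)=r+1$, and Theorem 1 is sharp here.

For $S_k$, let $W$ be irreducible. The orbit of any nonzero vector spans $W$, so it has at least $\dim W$ elements, and $d(S_k)\ge\max_W\dim W$. The squares of the dimensions of the irreducible modules sum to $k!$, and there are $p(k)$ of them, the number of partitions of $k$. Hence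
$$d(S_k)\ge\Bigl(\frac{k!}{p(k)}\Bigr)^{1/2}=(k!)^{1/2-o(1)} .$$
For the last equality it is enough that $p(k)\le2^{k-1}$, the number of ordered ways of writing $k$ as a sum of positive integers, since $k\ln2=o(\ln k!)$; in fact $p(k)=e^{O(\sqrt k)}$. The upper bound $d(S_k)\le2d_k^*=(k!)^{1/2+o(1)}$ is Theorem 2.

This limits what Theorem 1 can give. If $d\ge d(S_k)>1$ and $k!\,(1-1/d)^D<1$, then $D>\ln k!\big/\ln\frac d{d-1}$. Since $\ln\frac d{d-1}\le\frac1{d-1}$, we get $D>(d-1)\ln k!\ge(d(S_k)-1)\ln k!=(k!)^{1/2+o(1)}$. So no choice of $d$ and $D$ in Theorem 1 gives an exponent smaller than $1/2$ for $S_k$. $\blacksquare$
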